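# Highly connected monochromatic subgraphs on $\mu^+$ after collapsing a weakly compact cardinal

## 1. From a weakly compact cardinal to $\mu^+\to_{hc}(\mu^+)^2_\theta$

**Theorem 1.** (ZFC) Let $\kappa$ be weakly compact, $\mu<\kappa$ regular uncountable, $P=\mathrm{Col}(\mu,<\kappa)$, and $G$ $P$-generic over $V$. Then in $V[G]$ we have $\kappa=\mu^+$, and $\mu^+\to_{hc}(\mu^+)^2_\theta$ for every cardinal $\theta<\mu$, $\theta>0$. Moreover, the monochromatic set $A$ can be chosen so that after deleting any $Y\subseteq A$ with $|Y|<\mu^+$, any two remaining vertices are joined by a path with exactly $4$ edges.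

Let us unpack this, starting with the arrow.

**Definition (highly connected).** A graph $(X,E)$ is highly connected if for every $Y\subseteq X$ with $|Y|<|X|$ the induced subgraph on $X\setminus Y$ is connected.

**Definition (the arrow).** For cardinals $\theta\le\lambda\le\kappa$, the relation $\kappa\to_{hc}(\lambda)^2_\theta$ says: for every coloring $c:[\kappa]^2\to\theta$ there are a color $n\in\theta$ and a set $A\in[\kappa]^\lambda$ such that $(A,c^{-1}(n)\cap[A]^2)$ is highly connected.

So we color pairs, as in Ramsey's theorem, but we do not ask for a complete monochromatic graph. We ask for one that stays connected when any set of fewer than $|A|$ vertices is removed.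

Three examples, with $\lambda$ an infinite cardinal. The complete graph on $\lambda$ vertices is highly connected. So is the complete bipartite graph with two sides of size $\lambda$: after fewer than $\lambda$ deletions both sides are nonempty, and the graph is still complete bipartite. The half graph is not highly connected. Its vertices are $a_\xi,b_\xi$ for $\xi<\lambda$, and $a_\xi$ is joined to $b_\eta$ exactly when $\xi<\eta$. The vertex $b_1$ has the single neighbor $a_0$; delete $a_0$, and $b_1$ is isolated. The general principle is that in a highly connected graph on $\lambda$ vertices every vertex has $\lambda$ neighbors, since otherwise we could delete its neighbors.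

Hrušák, Shelah and Zhang ("More Ramsey theory for highly connected monochromatic subgraphs", arXiv:2305.00882) ask whether, starting from a weakly compact cardinal, one can force $\aleph_2\to_{hc}(\aleph_2)^2_\omega$. Theorem 1 with $\mu=\omega_1$ and $\theta=\omega$ answers yes: the model is $V[G]$ for $G\subseteq\mathrm{Col}(\omega_1,<\kappa)$. The question comes with the background fact that the relation is consistent relative to a measurable cardinal, or even a strongly Ramsey one.

A weakly compact cardinal is also the least one can start from. The following theorem is proved in Section 8, from two quoted theorems.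

**Theorem 2.** If $\kappa$ is regular uncountable and $\kappa\to_{hc}(\kappa)^2_\omega$, then $\square(\kappa)$ fails. Consequently, $\aleph_2\to_{hc}(\aleph_2)^2_\omega$ implies that $\omega_2$ is weakly compact in $L$, and the theories
$$\mathsf{ZFC}+\aleph_2\to_{hc}(\aleph_2)^2_\omega\qquad\text{and}\qquad \mathsf{ZFC}+\text{“there is a weakly compact cardinal”}$$
are equiconsistent.

## 2. Two computations by hand: a bad coloring, and ultrafilters

**Too many colors.** The first computation shows why the restriction $\theta<\mu$ in Theorem 1 cannot be dropped. It proves the background fact: if $\theta$ is infinite and $\theta\le\kappa\le 2^\theta$, then $\kappa\not\to_{hc}(\kappa)^2_\theta$.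

Fix distinct functions $f_\alpha:\theta\to 2$ for $\alpha<\kappa$. For $\alpha<\beta$ let $\Delta(\alpha,\beta)$ be the least $\xi$ with $f_\alpha(\xi)\ne f_\beta(\xi)$, and set
$$c(\alpha,\beta)=(\xi,f_\alpha(\xi)),\qquad \xi=\Delta(\alpha,\beta).$$
The colors lie in $\theta\times 2$, a set of size $\theta$. Suppose $A\in[\kappa]^\kappa$ is highly connected in color $(\xi,i)$. There is an edge $\alpha<\beta$ of this color inside $A$, so $f_\alpha(\xi)=i$ and $f_\beta(\xi)=1-i$. If $\gamma>\beta$ were also joined to $\beta$ in this color, then $f_\beta(\xi)=i$, a contradiction. So all neighbors of $\beta$ lie in $A\cap\beta$, which has size $<\kappa$. Delete them: $\beta$ is isolated, and $\kappa$ vertices remain. So $A$ was not highly connected.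

Recording $\Delta$ alone would not do: a color class of $\Delta$ could contain a complete bipartite graph with both sides of size $\kappa$. The second coordinate turns that graph into something like a half graph.

Two consequences. First, $\aleph_2\to_{hc}(\aleph_2)^2_\omega$ implies $\aleph_2>2^{\aleph_0}$, that is, $\mathsf{CH}$. Second, since $\mu^+\le 2^\mu$, we always have $\mu^+\not\to_{hc}(\mu^+)^2_\mu$, so the range $\theta<\mu$ in Theorem 1 is sharp.

**Few colors.** The second computation is the positive model we shall imitate. Let $\kappa$ be an infinite cardinal and $\theta>0$ a cardinal with $\theta\leq\kappa$, and suppose $U$ is an ultrafilter on $\kappa$ that is uniform (every member has size $\kappa$) and closed under intersections of at most $\theta$ members. Then $\kappa\to_{hc}(\kappa)^2_\theta$.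

Given $c$, let $N_n(\alpha)=\{\gamma\ne\alpha:c(\alpha,\gamma)=n\}$ for now. The sets $N_n(\alpha)$, $n<\theta$, partition $\kappa\setminus\{\alpha\}\in U$, so by completeness exactly one of them is in $U$; call its index $i_\alpha$. By completeness again, $A=\{\alpha:i_\alpha=n\}$ is in $U$ for some $n$. If $\alpha,\beta\in A$, then
$$N_n(\alpha)\cap N_n(\beta)\cap A\in U$$
has size $\kappa$. So whenever $|Y|<\kappa$ and $\alpha,\beta\in A\setminus Y$ are distinct, some $\varepsilon\in A\setminus Y$ gives a path $\alpha-\varepsilon-\beta$ in color $n$.

For finite $\theta$ every uniform ultrafilter will do, and one exists on every infinite $\kappa$: extend the filter of sets whose complement has size $<\kappa$. So finitely many colors are never a problem.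

**Where this stops.** For $\theta=\omega$ on $\omega_2$ we would need a countably complete uniform ultrafilter on $\omega_2$, and there is none. Indeed, let $U$ be a countably complete nonprincipal ultrafilter on $\omega_2$, and let $\lambda$ be the largest cardinal such that $U$ is closed under intersections of fewer than $\lambda$ members. Then $\omega_1\le\lambda\le\omega_2$, and by a textbook theorem $\lambda$ is measurable, hence inaccessible. Neither $\omega_1$ nor $\omega_2$ is inaccessible.

What a large cardinal can leave behind on $\omega_2$ is an ultrafilter in a further forcing extension. The ground model sees only partial information about it, one filter for each forcing condition. The proof of Theorem 1 has to live on that partial information.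

## 3. Lifting a weakly compact embedding through $\mathrm{Col}(\mu,<\kappa)$

**The collapse.** $P=\mathrm{Col}(\mu,<\kappa)$ is the set of partial functions $p$ with $|p|<\mu$, $\mathrm{dom}(p)\subseteq\kappa\times\mu$ and $p(\alpha,\xi)<\max(\alpha,1)$, ordered by reverse inclusion. Since $\kappa$ is inaccessible, the following facts are standard: $P$ is $<\!\mu$-closed and $\kappa$-c.c.; in $V[G]$ the cardinals $\le\mu$ are preserved and $\kappa=\mu^+$. By closure,
$$\text{every sequence in } V[G] \text{ of length}<\mu \text{ of elements of } V \text{ lies in } V. \tag{1}$$

**The quoted fact on weak compactness.** We use the embedding characterization (Hauser 1991; see Kanamori, *The Higher Infinite*, or Cummings' Handbook chapter). If $\kappa$ is weakly compact and $M$ is a transitive model of $\mathsf{ZFC}^-$ with $|M|=\kappa$, $\kappa\in M$ and $M^{<\kappa}\subseteq M$, then there is an elementary $j:M\to N$ with $N$ transitive and $\mathrm{crit}(j)=\kappa$.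

Fix, in $V[G]$, a cardinal $\theta$ with $0<\theta<\mu$ and a coloring $c:[\kappa]^2\to\theta$.

**Step 1: a small model containing a name for $c$.** The purpose is to have something to which the embedding applies. Since $P$ is $\kappa$-c.c. of size $\kappa$, there is a nice name $\dot c\in H(\kappa^+)^V$ for $c$. Work in $V$, where $\kappa^{<\kappa}=\kappa$. Build an increasing chain $\langle M_i:i<\kappa\rangle$ of elementary submodels of $H(\kappa^+)$, each of size $\kappa$, with $\kappa\cup\{\kappa,\mu,\theta,P,\dot c\}\subseteq M_0$, with $M_i^{<\kappa}\subseteq M_{i+1}$, and with unions at limits. Let $M=\bigcup_{i<\kappa}M_i$. Then $M\prec H(\kappa^+)$ and $|M|=\kappa$. By regularity of $\kappa$, any sequence of length $<\kappa$ from $M$ is a sequence from some $M_i$, so $M^{<\kappa}\subseteq M$.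

$M$ is transitive: if $x\in M$ is nonempty, then $|x|\le\kappa$, so by elementarity there is a surjection $h:\kappa\to x$ in $M$, and $\kappa\subseteq M$ gives $x=h''\kappa\subseteq M$. Finally, $M\models\mathsf{ZFC}^-$ because $H(\kappa^+)$ does.

**Step 2: an embedding with a closed target.** The purpose is to have $N$ closed under short sequences, so that it computes the collapse of $j(\kappa)$ correctly. Take $j:M\to N$ from the quoted fact, and let
$$X=\{j(f)(\kappa):f\in M\text{ a function with domain }\kappa\}.$$
We claim $X\prec N$, by the Tarski–Vaught test. Let $N\models\exists y\,\varphi(y,j(f)(\kappa))$; several parameters can be coded as one tuple. Using collection and choice in $M$, pick $g\in M$ with domain $\kappa$ such that $M\models\varphi(g(\alpha),f(\alpha))$ whenever $M\models\exists y\,\varphi(y,f(\alpha))$. By elementarity of $j$, applied at the point $\kappa<j(\kappa)$, $N\models\varphi(j(g)(\kappa),j(f)(\kappa))$, and $j(g)(\kappa)\in X$.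

Constant functions show $j''M\subseteq X$, so in particular $\alpha=j(\alpha)\in X$ for $\alpha<\kappa$; the identity function shows $\kappa\in X$. Let $\pi:X\to N_0$ be the transitive collapse. Since $\kappa+1\subseteq X$, $\pi$ fixes every ordinal $\le\kappa$, and $\pi(j(\kappa))>\pi(\kappa)=\kappa$. So $\pi\circ j:M\to N_0$ is elementary with critical point $\kappa$, and every element of $N_0$ has the form $\pi(j(f)(\kappa))=(\pi\circ j)(f)(\kappa)$. Rename $\pi\circ j$ and $N_0$ as $j$ and $N$. Now every element of $N$ is $j(f)(\kappa)$ for some $f\in M$.

Then $N^{<\kappa}\subseteq N$. Given $\langle j(f_\nu)(\kappa):\nu<\eta\rangle$ with $\eta<\kappa$, the sequence $\langle f_\nu:\nu<\eta\rangle$ is in $M$, and since $\eta<\mathrm{crit}(j)$ we have $j(\langle f_\nu:\nu<\eta\rangle)=\langle j(f_\nu):\nu<\eta\rangle\in N$. Evaluate each entry at $\kappa$.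

**Step 3: factoring $j(P)$.** The purpose is to see what further forcing is needed to lift $j$. In $N$, $j(P)$ is the collapse $\mathrm{Col}(\mu,<j(\kappa))$. Every condition of this collapse in the sense of $V$ is a subset of $N$ of size $<\mu<\kappa$, hence lies in $N$. So $j(P)=\mathrm{Col}(\mu,<j(\kappa))$ as computed in $V$. Splitting a condition by its first coordinates gives $j(P)\cong P\times Q$ with
$$Q=\{q\in j(P):\mathrm{dom}(q)\subseteq[\kappa,j(\kappa))\times\mu\}.$$
A condition $p\in P$ is a set of fewer than $\mu$ triples of ordinals below $\kappa$, so $j(p)=p$.

$Q$ is $<\!\mu$-closed in $V[G]$: by (1) a descending sequence of length $<\mu$ from $V[G]$ lies in $V$, and its union has size $<\mu$ because $\mu$ is regular, so the union is a condition in $Q$.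

**Step 4: the lift.** The purpose is to extend $j$ to $M[G]$, where $c$ lives. Let $H$ be $Q$-generic over $V[G]$. By the product lemma, $G*H=\{p\cup q:p\in G,\ q\in H\}$ is $j(P)$-generic over $V$, hence over $N$, and $j''G=G\subseteq G*H$. Define
$$j(\tau^G)=j(\tau)^{G*H}\qquad(\tau\in M\text{ a }P\text{-name}).$$
If $M[G]\models\varphi(\tau^G)$, then some $p\in G$ forces $\varphi(\tau)$ over $M$. By elementarity $j(p)=p$ forces $\varphi(j(\tau))$ over $N$, and $p\in G*H$, so $N[G*H]\models\varphi(j(\tau)^{G*H})$. So the lift is well defined (take $\varphi$ to be an equality) and elementary $M[G]\to N[G*H]$. It still fixes all ordinals below $\kappa$ and moves $\kappa$.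

Since $j:M\to N$ is in $V$, the lift is definable in $V[G][H]$ from parameters in $V[G]$ and $H$, so statements about it can be forced by conditions in $Q$. Note that $c=\dot c^G\in M[G]$, and $j(c):[j(\kappa)]^2\to\theta$. For $\alpha<\kappa$ put
$$i_\alpha=j(c)(\alpha,\kappa)\in\theta .$$
This is the color that $\alpha$ sees at the new point $\kappa$. It depends on $H$.

## 4. What a single condition knows: the filters $L_p$ and the sets $A_n(r)$

From now on we work in $V[G]$. The relation $\Vdash$ is forcing with $Q$ over $V[G]$, and $p,q,r,t$, with decorations, denote elements of $Q$.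

In $V[G][H]$ there is an ultrafilter $U_H=\{B\in M[G]:B\subseteq\kappa,\ \kappa\in j(B)\}$ on the subsets of $\kappa$ that lie in $M[G]$, and $i_\alpha=n$ says that $\{\gamma>\alpha:c(\alpha,\gamma)=n\}\in U_H$. The natural attempt is to repeat the ultrafilter argument of Section 2 with $U_H$. It breaks at two points.

First, the set $\{\alpha:i_\alpha=n\}$ lives in $V[G][H]$, where $H$ has collapsed $\kappa$ to size $\mu$; we need a set in $V[G]$ of size $\kappa$ there. One could try to decide all the $i_\alpha$ along one descending sequence of conditions, but that needs $\kappa=\mu^+$ steps, and $Q$ is only $<\!\mu$-closed. Already the conditions $q_\xi=\{((\kappa,\eta),0):\eta<\xi\}$, $\xi<\mu$, have no lower bound, since a lower bound would have size at least $\mu$. So different $\alpha$ will have their colors decided by different, perhaps incompatible, conditions.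

Second, the natural sets in $V[G]$, such as "those $\alpha$ for which $i_\alpha=n$ is still possible", are defined using $j$ and $Q$. We have no reason to believe that they lie in $M[G]$, and $M$ was fixed before $j$, so we cannot simply put them in. For a set outside $M[G]$ the question whether it is in $U_H$ makes no sense.

We therefore name separately the two kinds of information a condition carries.

**Definition.** For $p,r\in Q$, $n<\theta$ and $\alpha<\kappa$ let

* $L_p=\{B\in M[G]:B\subseteq\kappa,\ p\Vdash\kappa\in j(B)\}$, the sets that $p$ forces to be large;
* $A_n(r)=\{\alpha<\kappa:\exists r'\le r\ \ r'\Vdash i_\alpha=n\}$, the vertices that may still get color $n$ below $r$;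
* $N_n(\alpha)=\{\gamma<\kappa:\gamma>\alpha,\ c(\alpha,\gamma)=n\}$, which is in $M[G]$.

**Example (the generic tree coloring).** Let $g=\bigcup G:\kappa\times\mu\to\kappa$, so $g(\gamma,\xi)<\gamma$ for $\gamma\ge1$. For $\alpha<\gamma$ let $c(\alpha,\gamma)=0$ if $g(\gamma,0)=\alpha$, and $c(\alpha,\gamma)=1$ otherwise. Since $j(G)=G*H$, we have $j(g)(\kappa,0)=(\bigcup H)(\kappa,0)$, so $i_\alpha=0$ exactly when $(\bigcup H)(\kappa,0)=\alpha$. We can compute everything. If $(\kappa,0)\notin\mathrm{dom}(r)$, then any $\alpha<\kappa$ can still be the value there, and also any $\alpha$ can be avoided, so $A_0(r)=A_1(r)=\kappa$. If $r(\kappa,0)=\eta$, then $A_0(r)=\{\eta\}$ and $A_1(r)=\kappa\setminus\{\eta\}$.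

This example gives two warnings.

The first is that size is not enough. $A_0(\emptyset)=\kappa$, but color $0$ is a bad color. Its graph joins each $\gamma\ge1$ to exactly one smaller vertex, namely $g(\gamma,0)$, so it is a tree with root $0$. We have $g(1,0)=0$, and by genericity $g(\gamma,0)=0$ for some $\gamma>1$. Delete the vertex $0$, and $1$ and $\gamma$ lie in different components.

The second is that incompatible conditions may disagree completely. For $\eta\ne\eta'$ let $r=\{((\kappa,0),\eta)\}$ and $r'=\{((\kappa,0),\eta')\}$. Then $r\Vdash i_\eta=0$ and $r'\Vdash i_{\eta'}=0$, but $N_0(\eta)$ and $N_0(\eta')$ are disjoint. So there is no hope of finding, in general, a common right neighbor of two vertices whose colors were decided by incompatible conditions. This is exactly where the two-edge path of Section 2 fails.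

**Four facts.** These collect the properties of $L_p$ and $A_n(r)$ that the rest of the proof uses.

**Fact 1.** If $p'\le p$ then $L_p\subseteq L_{p'}$. If $r'\le r$ then $A_n(r')\subseteq A_n(r)$. For every $r$, $\bigcup_{n<\theta}A_n(r)=\kappa$.

*Proof.* The first two are immediate from the definitions. For the third, given $\alpha$, some $r'\le r$ decides the value of $i_\alpha\in\theta$. $\square$

**Fact 2.** $\kappa\in L_p$. Each $B\in L_p$ is unbounded in $\kappa$, hence has size $\kappa$. If $B\in L_p$ and $\eta<\kappa$, then $B\setminus\eta\in L_p$.

*Proof.* $\kappa<j(\kappa)$ gives the first claim. Let $B\in L_p$ and $\eta<\kappa$, and let $H$ be generic with $p\in H$. Then $j(B)$ has an element above $\eta=j(\eta)$, namely $\kappa$. By elementarity $B$ has an element above $\eta$. Since $\kappa$ is regular in $V[G]$, $|B|=\kappa$. Finally $j(B\setminus\eta)=j(B)\setminus\eta$ contains $\kappa$ whenever $j(B)$ does. $\square$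

**Fact 3.** If $0<\nu<\mu$ and $B_\xi\in L_p$ for $\xi<\nu$, then $\bigcap_{\xi<\nu}B_\xi\in L_p$.

*Proof.* Choose names $\tau_\xi\in M$ with $\tau_\xi^G=B_\xi$. The sequence $\langle\tau_\xi:\xi<\nu\rangle$ consists of elements of $V$ and has length $<\mu$, so it lies in $V$ by (1), and then in $M$ because $M^{<\kappa}\subseteq M$. From it we obtain in $M$ a name for the sequence of values, so $\langle B_\xi:\xi<\nu\rangle\in M[G]$, and its intersection is in $M[G]$. Since $\nu<\mathrm{crit}(j)$, $j(\langle B_\xi:\xi<\nu\rangle)=\langle j(B_\xi):\xi<\nu\rangle$, so $j(\bigcap_\xi B_\xi)=\bigcap_{\xi}j(B_\xi)$. If $p\in H$, then $\kappa$ belongs to every $j(B_\xi)$, hence to the intersection. $\square$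

**Fact 4.** If $r\Vdash i_\alpha=n$, then $N_n(\alpha)\in L_r$.

*Proof.* By elementarity $j(N_n(\alpha))=\{\gamma<j(\kappa):\gamma>\alpha,\ j(c)(\alpha,\gamma)=n\}$. So $\kappa\in j(N_n(\alpha))$ if and only if $i_\alpha=n$. $\square$

## 5. Stable pairs of conditions

We cannot ask whether $A_n(r)$ is large for $U_H$. We can ask whether it meets every set that some condition $p$ declares large. The conditions $p$ and $r$ have different tasks: $p$ decides where the edges from a vertex go, while $r$ limits the pool from which new vertices are taken. They are allowed to be incompatible.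

**Definition.** Write $n\in D(p,r)$ if $|B\cap A_n(r)|=\kappa$ for every $B\in L_p$. The pair $(p,r)$ is $n$-stable if $n\in D(p',r')$ for all $p'\le p$ and all $r'\le r$.

If $p'\le p$ and $r'\le r$, then by Fact 1 there are more sets $B$ to meet and a smaller set $A_n(r')$ to meet them, so $D(p',r')\subseteq D(p,r)$. Stability says that $n$ survives all such shrinking, in both coordinates independently. Clearly, if $(p,r)$ is $n$-stable, then so is every $(p',r')$ with $p'\le p$ and $r'\le r$.

In the generic tree coloring, no pair is $0$-stable: extend $r$ to decide the value at $(\kappa,0)$, and $A_0(r)$ becomes a single point. Every pair is $1$-stable, because $A_1(r)$ always contains all but at most one point of $\kappa$, and sets in $L_p$ have size $\kappa$. So stability rejects the bad color.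

**Lemma A.** For all $p_0,r_0$ there are $p\le p_0$, $r\le r_0$ and $n<\theta$ such that $(p,r)$ is $n$-stable.

*Proof.* The plan is to destroy the colors one at a time; there are only $\theta<\mu$ of them, so a condition survives, and below it some vertex has no color left.

Suppose the lemma fails for $p_0,r_0$. Build descending sequences $\langle p_\xi:\xi\le\theta\rangle$ and $\langle r_\xi:\xi\le\theta\rangle$ starting with these conditions, taking lower bounds at limit stages, which is possible since $Q$ is $<\!\mu$-closed and $\theta<\mu$. At stage $\xi<\theta$ the pair $(p_\xi,r_\xi)$ is not $\xi$-stable. So there are $p_{\xi+1}\le p_\xi$, $r_{\xi+1}\le r_\xi$ and $B_\xi\in L_{p_{\xi+1}}$ with $|B_\xi\cap A_\xi(r_{\xi+1})|<\kappa$. This small intersection is bounded in $\kappa$, as $\kappa$ is regular. Removing an initial part of $B_\xi$, which is allowed by Fact 2, we may assume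
$$B_\xi\cap A_\xi(r_{\xi+1})=\emptyset. \tag{2}$$

By Fact 1 every $B_\xi$ is in $L_{p_\theta}$; by Fact 3 so is $\bigcap_{\xi<\theta}B_\xi$; by Fact 2 this set has an element $\alpha$. By Fact 1, $\alpha\in A_n(r_\theta)$ for some $n<\theta$, and $A_n(r_\theta)\subseteq A_n(r_{n+1})$ because $r_\theta\le r_{n+1}$. But $\alpha\in B_n$, which contradicts (2) for $\xi=n$. $\square$

Lemma A gives a color that depends on the pair. In the final construction each new vertex brings its own deciding condition, and that condition must become the first coordinate of another stable pair for the same color. So we need one color that is available densely often.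

**Lemma B.** There are $q\in Q$ and $n<\theta$ such that for every $q'\le q$ there are $p,r\le q'$ with $(p,r)$ $n$-stable.

*Proof.* We again destroy colors one at a time. If the lemma fails, then for every $q$ and every $n<\theta$ there is $q'\le q$ with no $n$-stable pair $(p,r)$ such that $p,r\le q'$. Build a descending sequence $\langle q_\xi:\xi\le\theta\rangle$, with lower bounds at limits, such that no pair $(p,r)$ with $p,r\le q_{\xi+1}$ is $\xi$-stable. Lemma A applied to $(q_\theta,q_\theta)$ gives $n<\theta$ and $p,r\le q_\theta\le q_{n+1}$ with $(p,r)$ $n$-stable, a contradiction. $\square$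

## 6. A chain of conditions and the set $A$

Fix $q$ and $n$ as in Lemma B. The purpose of this section is to define $A$ as an increasing supply of pools, such that from a vertex in one pool we can always move to any later pool.

Put $r_{-1}=q$. Given $r_{k-1}\le q$, apply Lemma B with $q'=r_{k-1}$ to choose $t_k,r_k\le r_{k-1}$ such that $(t_k,r_k)$ is $n$-stable. Do this for all $k<\omega$. If $k<l$, then $t_l\le r_{l-1}\le r_k$, and stability passes to stronger conditions. Hence
$$(t_k,t_l)\text{ is }n\text{-stable for all }k<l<\omega. \tag{3}$$
The $t_k$ need not form a descending sequence; $t_k$ is used on the left of pairs with later $t_l$, and on the right of pairs with earlier ones. Let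
$$A=\bigcup_{k<\omega}A_n(t_k).$$
By (3), $n\in D(t_0,t_1)$, and $\kappa\in L_{t_0}$, so $|A_n(t_1)|=|\kappa\cap A_n(t_1)|=\kappa$. Thus $|A|=\kappa$.

## 7. The four-edge path

We now prove that $(A,c^{-1}(n)\cap[A]^2)$ is highly connected, with the path lengths promised in Theorem 1. Let $Y\subseteq A$ with $|Y|<\kappa$, and let $\alpha\ne\beta$ be in $A\setminus Y$. By definition of $A$ there are $k,m<\omega$ and conditions
$$r_\alpha\le t_k,\quad r_\alpha\Vdash i_\alpha=n,\qquad\qquad r_\beta\le t_m,\quad r_\beta\Vdash i_\beta=n .$$
(These are not to be confused with the $r_k$ of the chain.) The conditions $r_\alpha$ and $r_\beta$ may be incompatible, so, by the second warning of Section 4, we should not look for a common neighbor of $\alpha$ and $\beta$. Instead we go from $\alpha$ to some $\gamma$ and from $\beta$ to some $\delta$, arranging that one single condition forces both $i_\gamma=n$ and $i_\delta=n$. Then $\gamma$ and $\delta$ can be joined through a common neighbor. Fix $L>\max(k,m)$.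

**Step 1: move from $\alpha$ into the pool of $t_L$.** By Fact 4, $N_n(\alpha)\in L_{r_\alpha}$. The pair $(t_k,t_L)$ is $n$-stable by (3), and $r_\alpha\le t_k$, so $n\in D(r_\alpha,t_L)$. Hence $N_n(\alpha)\cap A_n(t_L)$ has size $\kappa$, and we can choose $\gamma$ in it outside $Y\cup\{\alpha,\beta\}$. Then $\gamma\in A$ and $c(\alpha,\gamma)=n$. Since $\gamma\in A_n(t_L)$, fix $t'\le t_L$ with $t'\Vdash i_\gamma=n$.

**Step 2: move from $\beta$ into the smaller pool of $t'$.** The point is that a vertex in $A_n(t')$ can have its color decided without giving up what $t'$ decided about $\gamma$. By Fact 4, $N_n(\beta)\in L_{r_\beta}$. The pair $(t_m,t_L)$ is $n$-stable, $r_\beta\le t_m$ and $t'\le t_L$, so $n\in D(r_\beta,t')$. Here we use stability in both coordinates at once. Choose $\delta\in N_n(\beta)\cap A_n(t')$ outside $Y\cup\{\alpha,\beta,\gamma\}$. Then $c(\beta,\delta)=n$, and $\delta\in A_n(t')\subseteq A_n(t_L)\subseteq A$. Fix $t''\le t'$ with $t''\Vdash i_\delta=n$. Since $t''\le t'$, also $t''\Vdash i_\gamma=n$.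

**Step 3: join $\gamma$ and $\delta$.** By Fact 4 both $N_n(\gamma)$ and $N_n(\delta)$ are in $L_{t''}$, so by Fact 3, $N_n(\gamma)\cap N_n(\delta)\in L_{t''}$. The pair $(t_L,t_{L+1})$ is $n$-stable and $t''\le t_L$, so $n\in D(t'',t_{L+1})$. Choose
$$\varepsilon\in N_n(\gamma)\cap N_n(\delta)\cap A_n(t_{L+1})\quad\text{outside}\quad Y\cup\{\alpha,\beta,\gamma,\delta\}.$$
Then $\varepsilon\in A$ and $c(\gamma,\varepsilon)=c(\delta,\varepsilon)=n$.

So
$$\alpha-\gamma-\varepsilon-\delta-\beta$$
is a path with exactly four edges and five distinct vertices, all in $A\setminus Y$, and all its edges have color $n$. Hence $A\setminus Y$ is connected in color $n$, whatever $Y$ was. Since $|A|=\kappa=\mu^+$ and $c$ and $\theta<\mu$ were arbitrary, Theorem 1 is proved. $\blacksquare$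

## 8. Square sequences, subadditive colorings and the converse

We turn to Theorem 2. The coloring that refutes the arrow relation will come from a square sequence.

**Definition ($\square(\kappa)$).** For $\kappa$ regular uncountable, $\square(\kappa)$ says that there is $\langle C_\alpha:\alpha<\kappa\rangle$ such that $C_{\alpha+1}=\{\alpha\}$; $C_\alpha$ is club in $\alpha$ for limit $\alpha$; $C_\alpha=C_\beta\cap\alpha$ whenever $\alpha$ is a limit point of $C_\beta$; and there is no club $C\subseteq\kappa$ with $C\cap\alpha=C_\alpha$ for all limit points $\alpha<\kappa$ of $C$.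

For example, $\square(\omega_1)$ holds in $\mathsf{ZFC}$. Choose $C_\alpha$ cofinal in $\alpha$ of order type $\omega$ for each limit $\alpha<\omega_1$. Then $C_\alpha$ has no limit points below $\alpha$, so coherence is vacuous. If $C$ is club and $\alpha$ is its second limit point, then $C\cap\alpha$ has order type greater than $\omega$, so it is not $C_\alpha$.

We use two quoted theorems.

**(T)** (Todorcevic; see *Walks on Ordinals and Their Characteristics*, Birkhäuser 2007, on unbounded subadditive functions; also Lambie-Hanson–Rinot, "Knaster and friends" II, III.) If $\kappa$ is regular uncountable and $\square(\kappa)$ holds, there is $\rho:[\kappa]^2\to\omega$ such that for $\alpha<\beta<\gamma<\kappa$: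

* (a) $\rho(\alpha,\gamma)\le\max\{\rho(\alpha,\beta),\rho(\beta,\gamma)\}$,
* (b) $\rho(\alpha,\beta)\le\max\{\rho(\alpha,\gamma),\rho(\beta,\gamma)\}$,
* (c) $\rho$ is unbounded on $[A]^2$ for every $A\in[\kappa]^\kappa$.

**(J)** (Jensen; see Todorcevic, *Partitioning pairs of countable ordinals*, Acta Math. 159 (1987).) If $\kappa>\omega_1$ is regular and $\square(\kappa)$ fails, then $\kappa$ is weakly compact in $L$.

To get a feeling for (a)–(c), look at them on $\omega$ in place of $\kappa$, with $\rho(k,l)=l$ for $k<l$. For $k<l<m$, (a) says $m\le\max\{l,m\}$ and (b) says $l\le\max\{m,m\}$, both true, and $\rho$ is unbounded on the pairs of any infinite set. On uncountable $\kappa$, where the values are still in $\omega$, such a $\rho$ is far less obvious, and this is what $\square(\kappa)$ provides.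

Now assume $\square(\kappa)$, let $\rho$ be as in (T), and suppose towards a contradiction that $A\in[\kappa]^\kappa$ is highly connected in color $n$ for the coloring $\rho$.

**Step 1: a tree order.** We translate (a) and (b) into order-theoretic terms. Write $\alpha<_n\beta$ if $\alpha<\beta$ and $\rho(\alpha,\beta)\le n$, and let $\le_n$ be $<_n$ or equality. By (a), $<_n$ is transitive. By (b), if $\alpha<\beta$ are both $<_n$-predecessors of $\gamma$, then $\alpha<_n\beta$. So the $<_n$-predecessors of any point are pairwise comparable. In the example on $\omega$, $k<_n l$ means $k<l\le n$: one finite chain, and all other points isolated.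

**Step 2: connectedness gives a root.** We show that after each small deletion there is one point below all the others. Let $Y\subseteq A$ with $|Y|<\kappa$. For $a\in A\setminus Y$ let $\mathrm{rt}_Y(a)$ be the least ordinal $b\in A\setminus Y$ with $b\le_n a$.

Suppose $a<_n a'$ are in $A\setminus Y$. Then
$$\{b\in A\setminus Y:b\le_n a\}=\{b\in A\setminus Y:b\le_n a',\ b\le a\}. \tag{4}$$
The inclusion from left to right is transitivity. For the other one, let $b\le_n a'$ and $b\le a$. If $b=a$, there is nothing to show; if $b<a$, then $b<a<a'$, both $b$ and $a$ are $<_n$-predecessors of $a'$, and Step 1 gives $b<_n a$. Now $a$ itself is a candidate in the definition of $\mathrm{rt}_Y(a')$, so $\mathrm{rt}_Y(a')\le a$. So $\mathrm{rt}_Y(a')$ is the least element of the right side of (4), while $\mathrm{rt}_Y(a)$ is the least element of the left side. Hence $\mathrm{rt}_Y(a)=\mathrm{rt}_Y(a')$.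

The endpoints of an edge of color $n$ satisfy $\rho=n$, so they are $<_n$-comparable and have the same root. Since $A\setminus Y$ is connected in color $n$, $\mathrm{rt}_Y$ is constant on $A\setminus Y$. Call its value $a_Y$. Then $a_Y\in A\setminus Y$ and $a_Y\le_n a$ for all $a\in A\setminus Y$.

**Step 3: peel off roots.** We collect $\kappa$ many roots into a set on which $\rho$ is bounded. Define recursively, for $\xi<\kappa$,
$$a_\xi=a_{Y_\xi},\qquad Y_\xi=\{a_\eta:\eta<\xi\}.$$
This makes sense as $|Y_\xi|<\kappa$. Since $a_\xi\notin Y_\xi$, the $a_\xi$ are distinct. If $\eta<\xi$, then $a_\xi\in A\setminus Y_\eta$, because it is different from every $a_\zeta$ with $\zeta<\eta$. As $a_\eta$ is the root of $A\setminus Y_\eta$, we get $a_\eta\le_n a_\xi$, hence $a_\eta<_n a_\xi$. So $\rho\le n$ on all pairs from the set $\{a_\xi:\xi<\kappa\}$, which has size $\kappa$. This contradicts (c). Therefore $\square(\kappa)$ fails whenever $\kappa\to_{hc}(\kappa)^2_\omega$, which is the first assertion of Theorem 2.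

**Step 4: consistency strength.** It remains to combine this with (J) and with Theorem 1. If $\aleph_2\to_{hc}(\aleph_2)^2_\omega$, then $\square(\omega_2)$ fails, and (J) with $\kappa=\omega_2$ shows that $\omega_2$ is weakly compact in $L$. So $L$ is then a model of $\mathsf{ZFC}$ with a weakly compact cardinal, and the consistency of the first theory in Theorem 2 implies that of the second. The other direction is Theorem 1 with $\mu=\omega_1$ and $\theta=\omega$. So the two theories are equiconsistent. $\blacksquare$
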